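# Extremality of uniform Lipschitz functions on trees with boundary values $\{0\}$ and $\{0,1\}$

## 1. A tree-indexed walk with one hidden generation

Fix $d\ge 2$ and a summable sequence of positive numbers $(x_k)_{k\in\mathbb Z}$ with $x_0=1$ and $x_{-k}=x_k$. Put $s_k=x_{k-1}+x_k+x_{k+1}$, and suppose that
$$x_k=(s_k/s_0)^d\qquad\text{for all }k. \tag{1}$$
Run a Markov chain down a tree in which every vertex has $d$ children. Given that a vertex has value $k$, its children independently take values $j\in\{k-1,k,k+1\}$ with probabilities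
$$P_{kj}=x_j/s_k ,\qquad |j-k|\le 1. \tag{2}$$

Start from a vertex $g$ with value $X_g=1$ or $X_g=-1$, and try to guess the sign of $X_g$ from what happens below. Here is the construction on which everything turns. Look at one child $h$ of $g$ through a blurred glass: you are told $|X_h|$ if $|X_h|\ge 2$, and otherwise only that $|X_h|\le 1$; in that case we say that $h$ is hidden. Of each child $z$ of $h$ you are told the modulus $|X_z|$, and later perhaps something about its sign.

Suppose that $X_g=1$, that $h$ is hidden, that all children of $h$ have modulus at most $1$, and that a specified set of $N$ of them have modulus exactly $1$. Two histories are possible. Either $X_h=1$, and then the $N$ nonzero grandchildren are all $+1$; or $X_h=0$, and then their signs are independent fair coins. The joint weights of the observed pattern with these two histories are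
$$W_1=P_{11}\,P_{10}^{\,d-N}P_{11}^{\,N},\qquad W_0=P_{10}\,P_{00}^{\,d-N}(2P_{01})^{N}.$$
From (2), $P_{10}/P_{11}=1/x_1$, $P_{00}/P_{10}=s_1/s_0$ and $2P_{01}/P_{11}=2s_1/s_0$. Hence, by (1) with $k=1$,
$$\frac{W_0}{W_1}=\frac1{x_1}\Big(\frac{s_1}{s_0}\Big)^d2^N=2^N. \tag{3}$$
The sequence has disappeared from the answer. The more grandchildren of modulus $1$ we see, the less likely it is that they carry the sign of $X_g$: the conditional probability of $X_h=1$ is $1/(1+2^N)$.

For a tiny example, take $d=2$, $N=2$, and suppose that we see the signs of both grandchildren. If $X_g=1$, the pattern $(+,+)$ has probability $\frac15+\frac45\cdot\frac14=\frac25$, and each of the other three sign patterns has probability $\frac15$. If $X_g=-1$, it is $(-,-)$ that has probability $\frac25$. The two laws are at total variation distance only $\frac15$.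

The construction is for proving that a sign is forgotten. Chains of the form (2) describe uniformly random integer-valued Lipschitz functions on trees with boundary values $0$, and the property we want for them, extremality, amounts to the root value being unrecoverable from the far levels. The hard part will be to show that the sign of a value $\pm1$ is unrecoverable, and (3) is what makes the estimate close.

## 2. Lipschitz functions, Gibbs measures, and the theorem

A (1-)Lipschitz function on a graph $G=(V,E)$ is a function $f\colon V\to\mathbb Z$ with $|f(u)-f(v)|\le1$ for adjacent $u\sim v$. Let $d\ge2$. The $d$-ary tree $\mathbb T_d$ is the infinite tree whose root $\rho$ has degree $d$ and whose other vertices have degree $d+1$; the $(d+1)$-regular tree with a fixed vertex $\rho$ is $\widetilde{\mathbb T}_d$. In either tree, $B_n$ is the finite subtree induced by the vertices at distance at most $n$ from $\rho$, and $\partial B_n$ is the set of vertices at distance exactly $n$.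

**Definition (measures).** For finite $S\subset\mathbb Z$, $\mu^S_{n,d}$ (resp. $\tilde\mu^S_{n,d}$) is the uniform probability measure on Lipschitz functions on $B_n\subset\mathbb T_d$ (resp. $B_n\subset\widetilde{\mathbb T}_d$) with $f(v)\in S$ for all $v\in\partial B_n$. Write $0$ for $S=\{0\}$ in the superscript. The weak local limits as $n\to\infty$, viewed as probability measures on $\mathbb Z^V$, are denoted $\mu_d^S$ and $\tilde\mu_d^S$ whenever they exist. The limit on the regular tree exists whenever the limit on the $d$-ary tree exists.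

**Definition (Gibbs, extremal).** A Gibbs measure for uniform Lipschitz functions on a tree $T$ is a probability measure on Lipschitz functions on $T$ such that for every finite vertex set $A$, the conditional law of $f|_A$ given $f$ off $A$ is almost surely uniform on the Lipschitz extensions. It is extremal if it is an extreme point of the convex set of all such Gibbs measures on $T$; equivalently, if it is trivial on the tail $\sigma$-algebra $\bigcap_{A\text{ finite}}\sigma(f(v):v\notin A)$.

For a single vertex $A=\{v\}$ the Gibbs condition is concrete: if all neighbors of $v$ have value $0$, then $f(v)$ is uniform on $\{-1,0,1\}$; if the neighbors show both values $0$ and $1$ and no others, it is uniform on $\{0,1\}$. A Gibbs measure that is not extremal is easy to produce. If $\mu$ is a Gibbs measure, so is the law $\mu'$ of $f+1$; when the law of $f(\rho)$ is a probability on $\mathbb Z$ it is not invariant under the shift by $1$, so $\mu\ne\mu'$, and $\frac12(\mu+\mu')$ is a Gibbs measure that is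 not an extreme point.

**Known facts, used as given.**

- (i) $\mu_d^0$ and $\tilde\mu_d^0$ exist for $2\le d\le7$. The limit of $\mu^0_{n,d}$ fails to exist for $d\ge8$.
- (ii) $\mu_d^{\{0,1\}}$ and $\tilde\mu_d^{\{0,1\}}$ exist for all $d\ge2$.
- (iii) These limits are Gibbs measures for uniform Lipschitz functions. On the regular tree, $\tilde\mu_d^0$ and $\tilde\mu_d^{\{0,1\}}$ are translation-invariant and mixing, hence ergodic.
- (iv) For $2\le d\le7$ one has $\tilde\mu_d^{\{0,1\}}\ne\tilde\mu_d^0=\tilde\mu_d^{\{-k,\dots,k\}}$ for all $k\ge0$.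

For which $d\in\{2,\dots,7\}$ are these limits extremal? This is asked for the translation-invariant measures $\tilde\mu_d^{\{0,1\}}$ and $\tilde\mu_d^0$ in Nathaniel Butler, Kesav Krishnan, Gourab Ray, Yinon Spinka, "On the local convergence of integer-valued Lipschitz functions on regular trees", arXiv:2410.05542 (2024). The answer is: always, on both trees.

**Theorem.**
(a) For every $d\ge2$, $\mu_d^{\{0,1\}}$ and $\tilde\mu_d^{\{0,1\}}$ are extremal.
(b) For every $2\le d\le7$, $\mu_d^0$ and $\tilde\mu_d^0$ are extremal. By (iv), so are $\tilde\mu_d^{\{-k,\dots,k\}}$, $k\ge0$.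

Part (a) is proved in Section 5 for $d\ge3$ and in Section 11 for $d=2$; part (b) is proved in Sections 6–10. The proof uses (i)–(iii), the equivalence of extremality with tail triviality, and the standard fact that convolutions of nonnegative log-concave sequences without internal zeros are again of this kind. All numerical bounds are one-sided and can be checked by hand.

## 3. The limits as tree-indexed Markov chains

Let $S=\{0\}$ or $S=\{0,1\}$, and let $Z_n(k)$ be the number of admissible functions on $B_n\subset\mathbb T_d$ with root value $k$. Choosing the values of the $d$ children separately gives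
$$Z_0=1_S,\qquad Z_{n+1}(k)=\big(Z_n(k-1)+Z_n(k)+Z_n(k+1)\big)^d. \tag{4}$$

Small cases. For $S=\{0\}$: $Z_1=1$ on $\{-1,0,1\}$, and $Z_2(0)=3^d$, $Z_2(\pm1)=2^d$, $Z_2(\pm2)=1$. Divided by the value at $0$, this is $1$, $(2/3)^d$, $3^{-d}$. For $d=2$ one more step gives the ratios $(14/17)^2\approx0.678$ at $\pm1$ and $(5/17)^2\approx0.087$ at $\pm2$. For $S=\{0,1\}$ and $d=2$: $Z_1(0)=Z_1(1)=4$ and $Z_1(-1)=Z_1(2)=1$; at the next step the ratio at $2$ is $(5/9)^2\approx0.309$.

**Step 1: shape.** The purpose is to know where the maximum is. Convolution with $1_{\{-1,0,1\}}$ and taking powers preserve log-concavity, so every $Z_n$ is log-concave. It is symmetric about $0$ if $S=\{0\}$ and about $\frac12$ if $S=\{0,1\}$; hence it is unimodal with maximum at $0$. Put $x^{(n)}_k=Z_n(k)/Z_n(0)\le1$ and $s^{(n)}_k=x^{(n)}_{k-1}+x^{(n)}_k+x^{(n)}_{k+1}$, so that $x^{(n+1)}_k=(s^{(n)}_k/s^{(n)}_0)^d$.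

**Step 2: passing to the limit.** The root law $\pi_n$ under $\mu^S_{n,d}$ is proportional to $x^{(n)}$. By (i) and (ii) it converges to a probability law $\pi$ (for $S=\{0\}$ we take $2\le d\le7$). Since $\pi_n(0)=\max\pi_n$, we have $\pi(0)=\max\pi>0$, so $x_k^{(n)}\to x_k:=\pi(k)/\pi(0)$. By Scheffé's lemma $\pi_n\to\pi$ in $\ell^1$, hence $x^{(n)}\to x$ in $\ell^1$. The sequence $x$ is summable, symmetric about the same center, log-concave and nonincreasing away from the center. With $s_k=x_{k-1}+x_k+x_{k+1}$ it satisfies (1). Moreover $x_k>0$ for all $k$: we have $x_0=1$ and $s_k\ge x_{k\mp1}$, so positivity spreads by (1) from each integer to its neighbors.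

**Step 3: the chain.** Under $\mu^S_{n,d}$, given the value $k$ of a vertex at distance $i<n$ from the root, its children are independent with law proportional to $Z_{n-i-1}(j)1_{|j-k|\le1}$. So for fixed $m$ the probability of a configuration on $B_m$ is a finite product of a factor $\pi_n(\cdot)$ and factors $x_j^{(n-i-1)}/s_k^{(n-i-1)}$, $i<m$, and all of them converge. Therefore $\mu_d^S$ is the tree-indexed Markov chain with root law proportional to $x_k$ and transition matrix (2).

On $\widetilde{\mathbb T}_d$ the root has $d+1$ subtrees isomorphic to $B_{n-1}\subset\mathbb T_d$. So the root law under $\tilde\mu^S_{n,d}$ is proportional to $(s_k^{(n-1)}/s_0^{(n-1)})^{d+1}=(x_k^{(n)})^{(d+1)/d}\le x_k^{(n)}$. By the $\ell^1$-convergence of $x^{(n)}$ and dominated convergence, its limit is proportional to $x_k^{(d+1)/d}$. Thus $\tilde\mu_d^S$ is the tree-indexed chain with this other root law and the same matrix $P$.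

## 4. From tail triviality to the laws of far levels

For probability measures, $\mathrm{TV}(Q,Q')=\sup_A|Q(A)-Q'(A)|$. Let $L_k^{(n)}$ be the joint law of the level-$n$ values of the chain on $\mathbb T_d$ started from root value $k$, and let $t_n(j,k)=\mathrm{TV}(L_j^{(n)},L_k^{(n)})$. Since $L_k^{(n+1)}$ is the image of $L_k^{(n)}$ under a Markov kernel that does not depend on $k$, $t_n$ is nonincreasing in $n$. Let $t=\lim_nt_n$, a pseudometric with values in $[0,1]$.

Note that $t_n(j,k)=1$ whenever $|j-k|>2n$, because level-$n$ values lie within $n$ of the starting value. So $t_n\to0$ can never be uniform in the starting values. This is why weights growing with $k$ appear below.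

**Lemma 1.** If $t\equiv0$, then the corresponding measures on both trees are extremal.

*Proof.* Let $\Lambda$ be a tail event, and let $m,n\ge1$. Since $\Lambda$ depends only on the values at levels $\ge m+n$, the Markov property gives a function $h_n$ with $0\le h_n\le1$ and
$$\mathbb P(\Lambda\mid X_{B_m}=\xi)=\mathbb E\big[h_n(X_{\partial B_{m+n}})\mid X_{B_m}=\xi\big].$$
On both trees every vertex of $\partial B_m$ has $d$ children, so given $\xi$ the law of $X_{\partial B_{m+n}}$ is $\prod_{v\in\partial B_m}L^{(n)}_{\xi_v}$. The total variation distance of products is at most the sum of the distances of the factors. Hence for two configurations $\xi,\xi'$ of positive probability the two conditional probabilities differ by at most $\sum_{v\in\partial B_m}t_n(\xi_v,\xi_v')$, which tends to $0$ as $n\to\infty$. So $\Lambda$ is independent of $X_{B_m}$ for every $m$, hence of itself, and $\mathbb P(\Lambda)\in\{0,1\}$. The measures are Gibbs by (iii), so tail triviality is extremality. $\square$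

**Lemma 2.** For any coupling $(Y,Y')$ of the rows $P_{j\cdot}$ and $P_{k\cdot}$: $t(j,k)\le d\,\mathbb E\,t(Y,Y')$.

*Proof.* The $d$ subtrees are independent, so $L_j^{(n+1)}=\big(\sum_iP_{ji}L_i^{(n)}\big)^{\otimes d}$. Hence
$$t_{n+1}(j,k)\le d\,\mathrm{TV}\Big(\sum_iP_{ji}L_i^{(n)},\sum_iP_{ki}L_i^{(n)}\Big)\le d\,\mathbb E\,t_n(Y,Y').$$
The expectation is a finite sum; let $n\to\infty$. $\square$

**Monotone coupling.** The purpose is to have inequalities between neighboring pairs only. Let $P_k(>j)=\sum_{i>j}P_{ki}$ and $c_{kj}=P_{k+1}(>j)-P_k(>j)$. The row $P_{k\cdot}$ lives on $\{k-1,k,k+1\}$ and $P_{k+1,\cdot}$ on $\{k,k+1,k+2\}$, so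
$$c_{k,k-1}=P_{k,k-1},\qquad c_{kk}=1-P_{k+1,k}-P_{k,k+1},\qquad c_{k,k+1}=P_{k+1,k+2}, \tag{5}$$
and the other $c_{kj}$ vanish. All are nonnegative; for $c_{kk}$,
$$P_{k+1,k}+P_{k,k+1}=\frac{x_k}{s_{k+1}}+\frac{x_{k+1}}{s_k}\le\frac{x_k+x_{k+1}}{x_k+x_{k+1}}=1.$$
So $P_{k+1,\cdot}$ stochastically dominates $P_{k\cdot}$, and there is a coupling with $Y\le Y'$, for which $\mathbb P(Y\le j<Y')=c_{kj}$. By Lemma 2 and the triangle inequality $t(Y,Y')\le\sum_{Y\le j<Y'}t(j,j+1)$,
$$t(k,k+1)\le d\sum_jc_{kj}\,t(j,j+1). \tag{6}$$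

**Contraction principle.** Let $\tau_k\in[0,1]$ satisfy $\tau_k\le\sum_jC_{kj}\tau_j$ with $C_{kj}\ge0$. If there are weights $w$ with $\inf w>0$ and a $\theta<1$ with $\sum_jC_{kj}w_j\le\theta w_k$ for all $k$, then $\tau\equiv0$. Indeed $\zeta=\sup_k\tau_k/w_k$ is finite, and $\tau_k\le\zeta\sum_jC_{kj}w_j\le\theta\zeta w_k$, so $\zeta\le\theta\zeta$.

Applied to (6): weights with $d\sum_jc_{kj}w_j\le\theta w_k$ give $t(k,k+1)=0$ for all $k$, hence $t\equiv0$ by the triangle inequality. This is the first thing to try, and it works in one of our cases.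

## 5. Boundary values $\{0,1\}$, $d\ge3$: the monotone coupling contracts

Here $x_k=x_{1-k}$. Write $y_m=x_m=x_{1-m}$ for $m\ge1$, so $y_1=1$. Then
$$s_0=s_1=2+y_2,\qquad s_m=y_{m-1}+y_m+y_{m+1}\ (m\ge2),\qquad y_m=(s_m/s_1)^d. \tag{7}$$
Put $q=y_2/s_1$. We have $y_2<1$: otherwise $s_2=s_1$ forces $y_3=1$, then $s_3=s_1$ forces $y_4=1$, and so on, contradicting summability. By log-concavity $y_3\le y_2^2$.

The following functions are increasing in $y\ge0$; this will be used throughout:
$$\frac{1+y+c}{2+y}\ (0\le c<1),\qquad\frac{1+y+y^2}{2+y},\qquad\frac{y+2c}{2+y}\ (0\le c<1).$$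
The numerators of the derivatives are $1-c$, $1+4y+y^2$ and $2-2c$.

**Step 1: $y_2<0.17$.** With $y=y_2$, (7) gives $y\le\big(\frac{1+y+y^2}{2+y}\big)^d\le\big(\frac{1+y+y^2}{2+y}\big)^3$, since the base is less than $1$. But
$$y(2+y)^3-(1+y+y^2)^3=(1-y)\,(-1+4y+10y^2+9y^3+4y^4+y^5),$$
where both sides expand to $-1+5y+6y^2-y^3-5y^4-3y^5-y^6$. The last factor is increasing and equals $0.016\ldots>0$ at $y=0.17$. So $y\in[0.17,1)$ is impossible.

**Step 2: what has to be checked.** Index $k$ stands for the pair $(k,k+1)$. The reflection $x\mapsto1-x$ maps index $-m$ to index $m$. Use weights $w_0=1$, $w_{\pm m}=w_1\lambda^{m-1}$ with $\lambda=10d/9$, and set $r=y_3/y_2$; by log-concavity $y_{m+1}/y_m\le r$ for $m\ge2$. By symmetry it suffices to check three conditions, with ratios bounded away from $1$.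

- (A) Index $0$. Here $c_{0,-1}=c_{01}=q$ and $c_{00}=1-2/s_1=q$, so we need $dq(2w_1+1)<1$.
- (B) Index $1$. By (5) we need $d\big[\frac1{s_1}+(1-\frac1{s_2}-q)w_1+\frac{y_3}{s_2}w_2\big]<w_1$. Since $1-\frac1{s_2}=\frac{y_2+y_3}{1+y_2+y_3}\le\frac{y_2}{1+y_2}+y_3$ and $\frac{y_2}{1+y_2}-\frac{y_2}{2+y_2}=\frac{y_2}{(1+y_2)(2+y_2)}$, we have
$$1-\tfrac1{s_2}-q\le\tfrac{y_2}{(1+y_2)(2+y_2)}+y_3 .$$
- (C) Index $m\ge2$. We have $c_{m,m-1}\le1$, $c_{mm}\le1-P_{m+1,m}\le\frac{y_{m+1}+y_{m+2}}{y_m}\le r+r^2$ and $c_{m,m+1}=P_{m+1,m+2}\le\frac{y_{m+2}}{y_m}\le r^2$. So it suffices that $d\big[\frac1\lambda+r+r^2+\lambda r^2\big]=0.9+d(r+r^2+\lambda r^2)<1$.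

**Step 3: $d=3$, with $w_1=1.8$ and $w_2=6$.** First we enclose. From $y_3\le0.17^2=0.0289$ and $y_4\le y_3$ we iterate $y_3\le\big(\frac{y_2+2y_3}{2+y_2}\big)^3$:
$$\Big(\frac{.2278}{2.17}\Big)^3\le.0012,\qquad\Big(\frac{.1724}{2.17}\Big)^3\le.0006 .$$
Then we iterate $y_2\le\big(\frac{1+y_2+.0006}{2+y_2}\big)^3$: $\big(\frac{1.1706}{2.17}\big)^3\le.1571$, then $\big(\frac{1.1577}{2.1571}\big)^3\le.155$. Also $\frac{s_2}{s_1}\ge\frac12$ gives $y_2\ge2^{-3}$, so $s_1\ge2.125$ and $r\le.0006/.125=.0048$.

- (A): $q\le.155/2.155\le.07193$, and $3(.07193)(4.6)<.993$.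
- (B): $\frac{y}{(1+y)(2+y)}$ is increasing on $[0,\sqrt2]$ and at most $.06228$ at $.155$. With $s_2\ge1$, the left side is at most $1.4118+5.4(.06228+.0006)+3(.0006)(6)<1.763<1.8$.
- (C): less than $.92$.

**Step 4: $d\ge4$, with $w_1=0.64d$.** From $y_2<.17$, $y_2\le\big(\frac{1.1989}{2.17}\big)^d\le.5525^d\le.0932$. Also $y_3\le\big(\frac{y_2+2y_3}2\big)^d\le\big(\frac{y_2(1+2y_2)}2\big)^d$, so
$$r=\frac{y_3}{y_2}\le.0932^{\,d-1}\,.5932^{\,d}.$$
This bound is at most $1.1\cdot10^{-4}$ at $d=4$, and $d$ times the bound decreases in $d$. Since $d\lambda r^2=\frac{10}9(dr)^2$, the expression in (C) is less than $.901$.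

Divide (B) by $w_1$. Using $\frac1{s_1}\le\frac12$, $q\le\frac{y_2}2$, $1-\frac1{s_2}-q\le\frac{y_2}2+y_3$, $s_2\ge1$ and $w_2=\lambda w_1$, conditions (A) and (B) follow from
$$\tfrac d2y_2(1.28d+1)<1,\qquad .78125+\tfrac d2y_2+d(1+\lambda)y_3<1. \tag{8}$$
For $d=4$: $y_2\le\big(\frac{1+.0932+.0087}{2.0932}\big)^4\le.0769$ and $y_3=ry_2\le10^{-5}$; the two expressions are at most $.942$ and $.936$.

For $d\ge5$: $y_2\le.5525^5\le.0515$, hence $y_2\le\big(\frac{1.0542}{2.0515}\big)^d\le.5139^d$. With $y_2$ replaced by $.5139^d$, the first expression is at most $.664$ at $d=5$, and its successive ratios are at most $.5139\cdot\frac65\cdot\frac{8.68}{7.4}<1$. In the second, $\frac d2y_2\le.09$ and $d(1+\lambda)y_3\le.01$ at $d=5$ (use $y_3=ry_2$ with the bounds above), and both bounds decrease in $d$; the total is at most $.89$.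

So $t\equiv0$, and Lemma 1 proves part (a) for $d\ge3$.

## 6. Boundary values $\{0\}$: enclosing $x_1,x_2,x_3$

From here to Section 10, $S=\{0\}$ and $2\le d\le7$. Write $a=x_1$, $b=x_2$, $e=x_3$; so $s_0=1+2a$, $s_1=1+a+b$, $s_2=a+b+e$, and $x_{-m}=x_m$. Before testing any method we need numbers.

Two monotonicities are used: $\frac{1+a+b}{1+2a}$ is decreasing in $a$ (the numerator of the derivative is $-1-2b$) and increasing in $b$; and $\frac{a+\beta}{1+2a}$ is increasing in $a$ if $\beta<\frac12$ (the numerator is $1-2\beta$).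

### 6.1 The range $3\le d\le7$

**Step 1: a region that is preserved.** *Claim:* for $n\ge2$, $(2/3)^d\le x_1^{(n)}\le.7$ and $x_2^{(n)}\le.37^d$. At $n=2$ the values are $(2/3)^d$ and $3^{-d}$. For the induction, write primes for $n+1$ and use $x_3^{(n)}\le x_2^{(n)}$:

- $x_2'\le\big(\frac{.7+2(.37)^d}{2.4}\big)^d\le.334^d$;
- $x_1'\ge(1.7/2.4)^d\ge(2/3)^d$;
- $x_1'\le\Big(\frac{1+(2/3)^d+.37^d}{1+2(2/3)^d}\Big)^d\le.606,\ .579,\ .596,\ .638,\ .692$ for $d=3,4,5,6,7$.

**Step 2: sharpening in the limit.** Suppose $b\le\beta$. If $\big(\frac{1+u+\beta}{1+2u}\big)^d<u$, then $a<u$: otherwise $a=\big(\frac{1+a+b}{1+2a}\big)^d\le\big(\frac{1+u+\beta}{1+2u}\big)^d<u\le a$. In the same way, if $\big(\frac{1+\ell}{1+2\ell}\big)^d>\ell$, then $a>\ell$. Finally $b\le\big(\frac{u+2\beta}{1+2u}\big)^d$, using $e\le b$. Start from $\beta=.37^d$ (rounded up). In parentheses are the values of the tested expressions, rounded up for $u$ and down for $\ell$.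

- $d=3$: $\beta=.0507$; $u=.48$ $(.4764)$; $b\le(\frac{.5814}{1.96})^3\le.0262$, then $b\le(\frac{.5324}{1.96})^3\le.0201$. With $\beta=.0201$: $u=.46$ $(.4582)$; $b\le(\frac{.5002}{1.92})^3\le.0177$; $\ell=.44$ $(.4493)$.
- $d=4$: $\beta=.01875$; $u=.40$ $(.3860)$; $\ell=.37$ $(.3843)$; $b\le(\frac{.4375}{1.8})^4\le.0035$, then $b\le(\frac{.407}{1.8})^4\le.0027$.
- $d=5$: $\beta=.006935$; $u=.35$ $(.3241)$; $\ell=.32$ $(.3377)$; $b\le(\frac{.36387}{1.7})^5\le4.5\cdot10^{-4}$.
- $d=6$: $\beta=.002566$; $u=.31$ $(.2830)$; $\ell=.28$ $(.3051)$; $b\le(\frac{.315132}{1.62})^6\le5.5\cdot10^{-5}$.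
- $d=7$: $\beta=.0009494$; $u=.28$ $(.2517)$; $\ell=.25$ $(.2790)$; $b\le(\frac{.281899}{1.56})^7\le6.3\cdot10^{-6}$.

**Step 3: consequences for $P$.** Let $u,\ell,b_{\max}$ be the final values and let $\sigma\ge b_{\max}/\ell\ge b/a$. By log-concavity $x_{m+1}/x_m\le\sigma$ for $m\ge1$, so
$$P_{mm}\le\frac{x_m}{x_{m-1}}\le\sigma,\qquad P_{m,m+1}\le\frac{x_{m+1}}{x_{m-1}}\le\sigma^2\qquad(m\ge2).$$
Also $P_{11}\le\bar p_{11}$ and $P_{12}\le\bar p_{12}$, where $\bar p_{11},\bar p_{12}$ are upper roundings of $\frac u{1+u}$ and $\frac{b_{\max}}{1+\ell}$. Their values are in the table of Section 9.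

### 6.2 The case $d=2$

**Step 1: a region that is preserved.** *Claim:* for $n\ge2$, $x_1^{(n)}\in[.44,.71]$ and $x_2^{(n)}\le.14$. At $n=2$ they are $\frac49,\frac19$. By log-concavity $x_3^{(n)}\le.14^2/.44\le.0446$, so
$$x_2'\le\Big(\frac{.8946}{2.42}\Big)^2<.137,\qquad x_1'\le\Big(\frac{1.58}{1.88}\Big)^2<.707,\qquad x_1'\ge\Big(\frac{1.71}{2.42}\Big)^2>.49 .$$
In the limit $e\le\big(\frac{b+2e}{1+2a}\big)^2$. Iterating from $.0446$ with $b\le.14$, $a\ge.44$ gives $(\frac{.2292}{1.88})^2\le.0149$, $(\frac{.1698}{1.88})^2\le.0082$, $(\frac{.1564}{1.88})^2\le.0070$.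

**Step 2: one equation for $a$.** The purpose is a narrow interval for $a$. Taking square roots in (1) for $k=1,2$,
$$b=B(a):=(1+2a)\sqrt a-1-a,\qquad e=H(a):=(1+2a)\sqrt{B(a)}-B(a)-a .$$
On $[.44,.71]$, $B'=3\sqrt a+\frac1{2\sqrt a}-1$ is increasing in $a$ (because $a>\frac16$), and $B'\ge1.7$. So $I=\{a\in[.44,.71]:0<B(a)\le.14\}$ is an interval, and it contains our $a$. On $I$, with $\beta=\sqrt B\le.3742$,
$$H'=2\beta-1+(1+2a-2\beta)\frac{B'}{2\beta}\ge-1+1.13\cdot2.2>0 .$$
Now $.7733<\sqrt{.598}<.77331$ gives $.1001<B(.598)<.1002$, and $.77524<\sqrt{.601}<.775243$ gives $.1060<B(.601)<.1061$. So $.598,.601\in I$. For fixed $a\ge.44$ the expression $(1+2a)\sqrt B-B-a$ increases in $B\in(0,.14]$. Hence $H(.598)<2.196(.31655)-.1002-.598<-.003$, and $H(.601)>2.202(.32557)-.1060-.601>.0099$. Since $H(.598)<0<e$ and $H(.601)>.0070\ge e$, and $H,B$ are increasing on $I$,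
$$.598<a<.601,\qquad .1001<b<.1061. \tag{9}$$

**Step 3: consequences for $P$.** Iterating the bound on $e$ again with (9): $(\frac{.1201}{2.196})^2\le.0030$, then $(\frac{.1121}{2.196})^2\le.00261$, then $e\le(\frac{.11132}{2.196})^2\le.0026$. Hence
$$P_{11}\le\tfrac{.601}{1.7011}\le.3534,\quad P_{12}\le\tfrac{.1061}{1.7041}\le.0623,\quad P_{21}\le\tfrac{.601}{.7011}\le.8573,$$
$$P_{22}\le\tfrac{.1061}{.7041}\le.1507,\quad P_{23}\le\tfrac{.0026}{.7007}\le.00373,\quad\tfrac{x_{m+1}}{x_m}\le\tfrac eb\le.026\ (m\ge2).$$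

## 7. Where the monotone coupling stops for $S=\{0\}$

Try inequality (6) again. Suppose $d\sum_jc_{kj}w_j\le\theta w_k$ for all $k$ with some positive weights and $\theta<1$. Look at the two pairs next to $0$, with indices $0$ and $-1$. By (5), $c_{0,-1}=P_{0,-1}=a/s_0$ and $c_{00}=1-P_{10}-a/s_0$, and by reflection $c_{-1,0}=c_{0,-1}$, $c_{-1,-1}=c_{00}$. Keep only these terms and add the two inequalities:
$$d(1-P_{10})(w_{-1}+w_0)\le\theta(w_{-1}+w_0).$$
So $d(1-P_{10})<1$ is necessary. But
$$d(1-P_{10})=d\,\frac{a+b}{1+a+b}\ge\frac{d\ell}{1+\ell}>1.08,\ 1.21,\ 1.31,\ 1.39\qquad(d=4,5,6,7).$$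
No weights work for $4\le d\le7$.

The reason is visible in the computation. The pair $(0,1)$ may be passed on as the pair $(-1,0)$ with probability $a/s_0$, and this is a loss caused by the sign only. If we knew that $t(m,-m)=0$ for all $m$, we could compare moduli only, identify $(-1,0)$ with $(0,1)$, and use a better coupling of moduli; Section 10 shows that this contracts. So what must be proved is that *signs* are forgotten: $t(m,-m)=0$.

For signs, a linear union bound over children is wasteful, and the natural replacement for $\mathrm{TV}$ is a squared quantity that is still subadditive over independent observations (Section 8). Let $v_m$ be such a divergence between starting from $m$ and from $-m$, two levels later in the recursion, with $v_0=0$. The simplest scheme reveals all moduli. Started from $1$, a path keeps its sign until it hits $0$, where all information is lost, so two generations give the bound $d^2\sum_{i,j\ge1}P_{1i}P_{ij}v_j$. Its $v_1$-coefficient is at least $(dP_{11})^2$, and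
$$dP_{11}=\frac{da}{1+a+b}\ge\frac{d\ell}{1+\ell+b_{\max}}>1.07,\ 1.21,\ 1.31,\ 1.39\qquad(d=4,5,6,7),$$
so this bound cannot contract either. The loss is in revealing $|X_h|=1$, which declares that $h$ has kept the sign. Hiding whether $|X_h|$ is $0$ or $1$, as in Section 1, puts (3) at our disposal: the term $(dP_{11})^2v_1$ will be replaced by one of size at most $\frac d2P_{11}v_1$.

## 8. The divergence $\mathrm{LC}$

All laws below have finite support, since from a given start finitely many levels take finitely many values. For probability measures $Q,Q'$ let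
$$\mathrm{LC}(Q,Q')=\frac12\sum\frac{(Q-Q')^2}{Q+Q'}\qquad(0/0=0).$$
With the midpoint $M=\frac{Q+Q'}2$ and $\alpha=\frac{Q-Q'}{Q+Q'}\in[-1,1]$ we have $Q=(1+\alpha)M$, $Q'=(1-\alpha)M$, $\mathrm{LC}=\mathbb E_M\alpha^2\in[0,1]$ and $\mathbb E_M\alpha=0$. By Cauchy–Schwarz,
$$\mathrm{TV}(Q,Q')=\mathbb E_M|\alpha|\le\mathrm{LC}(Q,Q')^{1/2}.$$
For example, point masses at different points have $\mathrm{LC}=1$. For the two sign laws with $d=2$, $N=2$ at the end of Section 1, $\mathrm{LC}=\frac12\cdot2\cdot\frac{(1/5)^2}{3/5}=\frac1{15}$.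

Three elementary properties. For nonnegative numbers, Cauchy–Schwarz gives $\frac{(\sum_i(q_i-q_i'))^2}{\sum_i(q_i+q_i')}\le\sum_i\frac{(q_i-q_i')^2}{q_i+q_i'}$. Applied to merged atoms, it shows that passing to a function of the observation does not increase $\mathrm{LC}$ (data processing). Applied pointwise to mixtures, it shows that $\mathrm{LC}$ is jointly convex, since the summand is homogeneous of degree one. Finally, if part of the observation has the same law under $Q$ and $Q'$, then $\mathrm{LC}$ is the average, over that part, of the conditional $\mathrm{LC}$'s: factor the common weight out of each summand. In particular an independent factor with the same law under both measures can be dropped.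

**Lemma 3.** $\mathrm{LC}\big(\prod_iQ_i,\prod_iQ_i'\big)\le\sum_i\mathrm{LC}(Q_i,Q_i')$.

*Proof.* By induction it suffices to take two factors, with functions $\alpha,\beta$; under $M_1\times M_2$ they are independent, centered and in $[-1,1]$. Since $(1+\alpha)(1+\beta)-(1-\alpha)(1-\beta)=2(\alpha+\beta)$ and the corresponding sum is $2(1+\alpha\beta)$,
$$\mathrm{LC}=\mathbb E\,\frac{(\alpha+\beta)^2}{1+\alpha\beta}.$$
From $\frac1{1+z}=1-z+\frac{z^2}{1+z}$,
$$\frac{(\alpha+\beta)^2}{1+\alpha\beta}=(\alpha+\beta)^2-\alpha\beta(\alpha+\beta)^2+\alpha^2\beta^2\,\frac{(\alpha+\beta)^2}{1+\alpha\beta}.$$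
Since $\alpha^2+\beta^2\le2$, $(\alpha+\beta)^2\le2(1+\alpha\beta)$, so the last term is at most $2\alpha^2\beta^2$. The whole is at most $(\alpha+\beta)^2-\alpha^3\beta-\alpha\beta^3$. This also holds when $\alpha\beta=-1$: then the left side is $0$ and the bound is $2$. By independence and centering, the mean of the bound is $\mathbb E\alpha^2+\mathbb E\beta^2$. $\square$

The next lemma treats the situation of Section 1: with probability $\kappa$ all the observed grandchildren carry the starting sign, and otherwise their signs are fair coins.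

**Lemma 4.** Let $(Q_i,Q_i')$, $i\le n$, be pairs with midpoints $M_i$ and $v_i=\mathrm{LC}(Q_i,Q_i')$. Let $A_\pm=\prod_i(1\pm\alpha_i)$, $T=\frac{A_+-A_-}2$, $U=\frac{A_++A_-}2$ and $\kappa\in[0,1]$. Then
$$\mathrm{LC}\Big(\kappa\prod Q_i+(1-\kappa)\prod M_i,\ \kappa\prod Q_i'+(1-\kappa)\prod M_i\Big)\le\kappa^2\Big[\kappa\sum_iv_i+(1-\kappa)\,\mathbb E\,T^2\Big].$$
If all $v_i=v$ and $n\ge1$, the right side is at most $\kappa^22^{n-1}v$. If $n=2$, it equals $\kappa^2(v_1+v_2)$.

*Proof.* Relative to $\prod M_i$ the two measures have densities $\kappa A_\pm+1-\kappa$. Their difference is $2\kappa T$ and their sum is $2(\kappa U+1-\kappa)$, so the $\mathrm{LC}$ equals $\mathbb E\frac{\kappa^2T^2}{\kappa U+1-\kappa}$ under $\prod M_i$. By convexity of $1/z$, $\frac1{\kappa U+1-\kappa}\le\frac\kappa U+(1-\kappa)$; where $U=0$ we have $A_+=A_-=0$, so $T=0$ and nothing is needed. Moreover $\mathbb E\frac{T^2}U=\mathrm{LC}(\prod Q_i,\prod Q_i')\le\sum v_i$ by Lemma 3. This gives the first claim.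

Next, $\mathbb EA_\pm^2=\prod(1+v_i)$ and $\mathbb EA_+A_-=\prod(1-v_i)$, so
$$\mathbb E\,T^2=\tfrac12\Big[\prod(1+v_i)-\prod(1-v_i)\Big].$$
For $n=2$ this is $v_1+v_2$. If all $v_i=v$, it is $\sum_{j\text{ odd}}\binom njv^j\le2^{n-1}v$ because $v\le1$; and $nv\le2^{n-1}v$. $\square$

In the example with $\kappa=\frac15$, $n=2$, $v=1$, the lemma gives $\frac2{25}$, to compare with the exact value $\frac1{15}$.

## 9. Boundary values $\{0\}$: the sign is forgotten

**Step 1: the observations.** We iterate the construction of Section 1. For a vertex $v$ let $O_0(v)=X_v$. For $n\ge1$, let $O_n(v)$ consist, for each child $h$ of $v$, of $|X_h|$ if $|X_h|\ge2$ (otherwise only of the information $|X_h|\le1$; then $h$ is hidden), together with $(|X_z|,O_{n-1}(z))$ for each child $z$ of $h$. By induction, the values at depth $2n$ below $v$ are a function of $O_n(v)$. Let $\Lambda_x^n$ be the law of $O_n(v)$ given $X_v=x$, and for $m\ge1$ let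
$$V_n(m)=\mathrm{LC}(\Lambda_m^n,\Lambda_{-m}^n).$$
Then $V_0\equiv1$ and $t_{2n}(m,-m)\le\mathrm{TV}(\Lambda^n_m,\Lambda^n_{-m})\le V_n(m)^{1/2}$. So it suffices to prove $V_n(m)\to0$. Write $v_m=V_{n-1}(m)$ and $v_0=0$.

**Step 2: reduction to one child.** Let $X_g=\pm m$. Given $X_g$, the observations through the $d$ children are independent and identically distributed, so by Lemma 3 $V_n(m)\le d\cdot\mathrm{LC}(\text{observation through one child }h)$. The category of $h$ (the value $|X_h|$, or "hidden") together with the pattern $(|X_z|)_z$ has the same law under $m$ and $-m$, by reflection. So we may condition on it and average. Given all values of the children $z$, their observations are independent with laws $\Lambda^{n-1}_{X_z}$.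

**Step 3: $m\ge2$.** Under $X_g=m$ we have $X_h\ge1$, and $X_h$ is determined by the category (for $m=2$, "hidden" means $X_h=1$). All nonzero children of $h$ are positive. Under $X_g=-m$ everything is reflected. So, given category and pattern, the two laws are $\prod_z\Lambda^{n-1}_{|X_z|}$ and $\prod_z\Lambda^{n-1}_{-|X_z|}$, and by Lemma 3 the conditional $\mathrm{LC}$ is at most $\sum_zv_{|X_z|}$. Averaging, with the matrix $K=(P_{ij})_{i,j\ge1}$,
$$V_n(m)\le d^2(K^2V_{n-1})(m)\qquad(m\ge2). \tag{10}$$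

**Step 4: $m=1$.** Under $X_g=1$, $X_h\in\{0,1,2\}$. We bound the contribution of each kind of category and pattern to the average.

- *$X_h=2$ (revealed).* All children of $h$ are positive, and the contribution is at most $P_{12}\,d\,(P_{21}v_1+P_{22}v_2+P_{23}v_3)$.
- *$h$ hidden, and some child has modulus $2$.* Then $X_h=1$, the nonzero children are positive, and the conditional $\mathrm{LC}$ is at most $\sum_zv_{|X_z|}$. Let $N_i$ be the number of children of $h$ at modulus $i$ given $X_h=1$. Since $\mathbb E[N_1;N_2\ge1]\le\mathbb E[N_1N_2]=d(d-1)P_{11}P_{12}$, the contribution is at most $P_{11}\big(dP_{12}v_2+d(d-1)P_{11}P_{12}v_1\big)$.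
- *$h$ hidden, all children of modulus at most $1$, exactly $N$ of them of modulus $1$.* Children with value $0$ have observations of law $\Lambda_0^{n-1}$, independent of everything else, and can be dropped. If $N=0$ there is no information. Let $N\ge1$. By (3), the conditional probability of $X_h=1$ is $\kappa=\frac1{1+2^N}$. Given $X_h=1$ the nonzero children are all $+1$; given $X_h=0$ their signs are independent and uniform, so each has observation law $\frac12(\Lambda_1^{n-1}+\Lambda_{-1}^{n-1})$, the midpoint. Under $X_g=-1$ the picture is reflected. So Lemma 4 applies, and the conditional $\mathrm{LC}$ is at most $\kappa^22^{N-1}v_1$. The pattern has probability $W_0+W_1=W_1/\kappa$, so it contributes at most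
$$W_1\,\frac{2^{N-1}}{1+2^N}\,v_1\le\gamma_dW_1v_1,\qquad\gamma_2=\tfrac25,\quad\gamma_d=\tfrac12\ (d\ge3),$$
because $\frac{2^{N-1}}{1+2^N}$ increases in $N\le d$ and is less than $\frac12$. The weights $W_1$ are probabilities of disjoint events contained in $\{X_h=1\}$, so summing over patterns gives at most $\gamma_dP_{11}v_1$.

Adding up and multiplying by $d$,
$$V_n(1)\le d\gamma_dP_{11}v_1+d^2P_{12}(P_{21}v_1+P_{22}v_2+P_{23}v_3)+d^2P_{11}P_{12}v_2+d^2(d-1)P_{11}^2P_{12}v_1. \tag{11}$$

**Step 5: contraction.** Take $w_m=\lambda^{m-1}$ with $\lambda=2d$ for $d\ge3$ and $\lambda=3$ for $d=2$. Let $R_1$ bound the right side of (11) at $v=w$. Let $\eta_1\ge d(P_{11}+\lambda P_{12})$, so that $d(Kw)(1)\le\eta_1w_1$, and let $\eta_2$ be such that $d(Kw)(m)\le\eta_2w_m$ for $m\ge2$. Then $dKw\le\max(\eta_1,\eta_2)w$ everywhere, so for $m\ge2$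
$$d^2(K^2w)(m)\le\max(\eta_1,\eta_2)\,\eta_2\,w_m .$$
It does no harm that $\eta_1>1$, since it only occurs multiplied by $\eta_2$. As $V_0\equiv1\le w$, (10) and (11) give by induction $V_n(m)\le\theta^nw_m$ with $\theta=\max(R_1,\eta_1\eta_2,\eta_2^2)$. It remains to check $\theta<1$.

For $d\ge3$, the bounds of Section 6.1 allow
$$\eta_2=d\Big(\frac1\lambda+\sigma+\lambda\sigma^2\Big),\qquad R_1=\tfrac d2\bar p_{11}+d^2\bar p_{12}(1+\lambda\sigma+\lambda^2\sigma^2)+d^2\lambda\bar p_{11}\bar p_{12}+d^2(d-1)\bar p_{11}^2\bar p_{12}.$$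
All entries of the table are upper bounds; the columns $E_0,E_1$ are for Section 10.

| $d$ | $\sigma$ | $\bar p_{11}$ | $\bar p_{12}$ | $R_1$ | $\eta_2$ | $\eta_1$ | $\eta_1\eta_2$ | $E_0$ | $E_1$ |
|---|---|---|---|---|---|---|---|---|---|
| 3 | .0403 | .3151 | .0123 | .849 | .651 | 1.167 | .760 | .715 | .656 |
| 4 | .0073 | .2858 | .00198 | .687 | .532 | 1.207 | .643 | .700 | .532 |
| 5 | .00141 | .2593 | $3.41\cdot10^{-4}$ | .683 | .508 | 1.314 | .668 | .781 | .508 |
| 6 | $2\cdot10^{-4}$ | .2367 | $4.3\cdot10^{-5}$ | .718 | .502 | 1.425 | .716 | .881 | .502 |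
| 7 | $2.6\cdot10^{-5}$ | .2188 | $5.1\cdot10^{-6}$ | .768 | .501 | 1.533 | .769 | .983 | .501 |

As a sample, for $d=3$ ($\lambda=6$): $R_1\le.4727+.1440+.2093+.0220\le.849$, and $\eta_2$ bounds $3(.16667+.0403+.00975)$.

For $d=2$, with $w=(1,3,9,\dots)$ and $\gamma_2=\frac25$:

- $R_1\le.2828+4(.0623)(.8573+.4521+.0336)+4(.3534)(.0623)(3)+4(.3534)^2(.0623)\le.914$;
- $\eta_2\le\max\{\frac23(.8573+.4521+.0336),\ 2(\frac13+.026+3(.026)^2)\}\le.896$, where the first entry is for $m=2$ and the second for $m\ge3$ (there $P_{mm}\le.026$ and $P_{m,m+1}\le.026^2$);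
- $\eta_1\le2(.3534+.1869)\le1.081$, so $\eta_1\eta_2\le.969$.

In all cases $\theta<1$. Hence $V_n(m)\to0$ and
$$t(m,-m)=0\qquad\text{for all }m\ge1. \tag{12}$$

## 10. Boundary values $\{0\}$: the modulus is forgotten

By (12) and the triangle inequality, $t(j,k)=t(|j|,|k|)$. Hence in Lemma 2 only the coupling of $(|Y|,|Y'|)$ matters. Every coupling of the laws of $|Y|$ and $|Y'|$ lifts to a coupling of $Y$ and $Y'$: given the moduli, choose the signs independently from their conditional laws.

**Step 1: the pair $(0,1)$.** On $\{0,1,2\}$, $|Y|$ has law $(P_{00},2P_{01},0)$ and $|Y'|$ has law $(P_{10},P_{11},P_{12})$. As $s_1\le s_0$, $P_{10}\ge P_{00}$. Since both laws have total mass $1$, $2P_{01}-P_{11}=(P_{10}-P_{00})+P_{12}\ge0$. Match the common masses at $0$ and at $1$; the excess of $|Y|$ at $1$ is sent to $0$ with mass $P_{10}-P_{00}$ and to $2$ with mass $P_{12}$. This gives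
$$t(0,1)\le d\big[(P_{10}-P_{00})\,t(0,1)+P_{12}\,t(1,2)\big], \tag{13}$$
$$P_{10}-P_{00}=\frac{a-b}{(1+2a)(1+a+b)}\le f(a):=\frac a{(1+2a)(1+a)},$$
and $f$ is increasing on $(0,1/\sqrt2)$, because $f(a)=a/(1+3a+2a^2)$ has derivative of the sign of $1-2a^2$.

**Step 2: the pairs $(k,k+1)$, $k\ge1$.** Here (6) holds, and only $j\ge0$ occurs.

**Step 3: contraction for $3\le d\le7$.** Take $w_k=\lambda^k$, $k\ge0$, with $\lambda=2d$. For $k=0$ the ratio of the bound to $w_0$ is at most $E_0=d\,f(u)+d\lambda\bar p_{12}$. For $k\ge1$, $c_{kk}\le1-P_{k+1,k}\le\frac{x_{k+1}+x_{k+2}}{x_k}\le\sigma+\sigma^2$ and $c_{k,k+1}=P_{k+1,k+2}\le\frac{x_{k+2}}{x_k}\le\sigma^2$, so the ratio is at most $E_1=d\big(\frac1\lambda+\sigma+\sigma^2+\lambda\sigma^2\big)$. The table gives upper bounds less than $1$; the tightest is $d=7$, where $E_0=7\cdot\frac{.28}{1.56\cdot1.28}+7\cdot14\cdot5.1\cdot10^{-6}<.983$.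

**Step 4: contraction for $d=2$.** Take $\lambda=3$ and use (9) and the bounds after it.

- $k=0$: $2\big[\frac{.601-.1001}{2.196\cdot1.6981}+3(.0623)\big]\le.65$.
- $k=1$: $2\big[\frac{.589}3+\frac{.1061+.0026}{.598+.1061}+3(.00373)\big]\le.73$, since $P_{10}=\frac1{s_1}\le\frac1{1.6981}\le.589$, $c_{11}\le1-P_{21}=\frac{b+e}{a+b+e}$ and $c_{12}=P_{23}$.
- $k\ge2$: $2\big[\frac13+.026+.026^2+3(.026)^2\big]\le.73$.

All ratios are bounded by a constant less than $1$. By the contraction principle $t(k,k+1)=0$ for all $k\ge0$, so $t\equiv0$, and Lemma 1 proves part (b) for $\mu_d^0$ and $\tilde\mu_d^0$; the last sentence of (b) is then (iv). $\square$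

## 11. Boundary values $\{0,1\}$, $d=2$: hiding two labels

Notation as in Section 5, now with $y_m=(s_m/s_1)^2$ and $q=y_2/s_1$. Label the site $m$ as $(m,+)$ and the site $1-m$ as $(m,-)$, for $m\ge1$; thus $0=(1,-)$ and $-1=(2,-)$. From $(1,\varepsilon)$ the chain goes to $(1,+)$ and to $(1,-)$ with probability $1/s_1$ each, and to $(2,\varepsilon)$ with probability $q$. From $(m,\varepsilon)$, $m\ge2$, it goes to $(m',\varepsilon)$, $|m'-m|\le1$, with probability $P_{mm'}=y_{m'}/s_m$. For a vertex $v$, let $m(v)$ be the label of $X_v$. The sign is refreshed at label $1$.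

### 11.1 Enclosures

**Step 1: a preserved region.** For all $n$: $y_2^{(n)}\le.36$ and $y_3^{(n)}\le.033$. Both are $0$ at $n=0$, and with $y_4^{(n)}\le y_3^{(n)}$ and the monotonicities of Section 5, $(\frac{1.393}{2.36})^2<.36$ and $(\frac{.36+.066}{2.36})^2<.033$.

**Step 2: lower bounds in the limit.** Use $y_2=(\frac{1+y_2+y_3}{2+y_2})^2$ and $y_3\ge(\frac{y_2+y_3}{2+y_2})^2$, where $\frac{y+c}{2+y}$ is increasing in $y$ for $0\le c<2$. In turn: $y_2\ge\frac14$; $y_2\ge(\frac{1.25}{2.25})^2\ge.3086$; $y_2\ge(\frac{1.3086}{2.3086})^2\ge.3213$ and $y_3\ge(\frac{.3086}{2.3086})^2\ge.0178$; $y_3\ge(\frac{.3391}{2.3213})^2\ge.0213$; $y_2\ge(\frac{1.3426}{2.3213})^2\ge.334$. In the proof we use only $y_2\ge.327$ and $y_3\ge.0193$.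

**Step 3: upper bounds in the limit.** Use also $y_4\le y_3^2/y_2$. In turn: $y_2\le(\frac{1.393}{2.36})^2\le.3485$; $y_4\le.0034$ and $y_3\le(\frac{.3849}{2.3485})^2\le.0269$; $y_2\le(\frac{1.3754}{2.3485})^2\le.3430$; $y_4\le.0023$ and $y_3\le(\frac{.3722}{2.343})^2\le.0253$; $y_2\le(\frac{1.3683}{2.343})^2\le.342$. We use $y_2\le.342$ and $y_3\le.0254$. Then $y_4\le.0254^2/.327\le.00198$, and $y_4\le(\frac{y_3+2y_4}{2.327})^2\le2\cdot10^{-4}$. Hence
$$q\le.1461,\ P_{21}\le.7428,\ P_{22}\le.2513,\ P_{23}\le.0188,\ P_{32}\le.947,\ P_{33}\le.0721,\ P_{34}\le6.2\cdot10^{-4}. \tag{14}$$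
For instance $P_{21}\le\frac1{1.3463}$, $P_{22}\le\frac{.342}{1.3613}$, $P_{23}\le\frac{.0254}{1.3524}$, $P_{32}\le\frac{.342}{.3613}$, $P_{33}\le\frac{.0254}{.3524}$ and $P_{34}\le\frac{.0002}{.3463}$. Moreover $y_{m+1}/y_m\le y_4/y_3\le r:=.0104$ for $m\ge3$, so $P_{kk}\le r$ and $P_{k,k+1}\le r^2$ for $k\ge4$.

**Remark (the weights of Section 5 fail at $d=2$).** Two more rounds of Step 2 give $y_3\ge(\frac{.3553}{2.334})^2\ge.0231$, $y_2\ge(\frac{1.3571}{2.334})^2\ge.338$, $y_3\ge(\frac{.3611}{2.338})^2\ge.0235$. With $\lambda=\frac{20}9$, condition (A) needs $2q(2w_1+1)<1$; as $q\ge\frac{.338}{2.338}\ge.1445$, this forces $w_1<1.231$. In condition (B), $\frac1{s_1}\ge.4269$, $c_{11}=1-\frac1{s_2}-q\ge\frac{.3615}{1.3615}-.1461\ge.119$ and $P_{23}\ge\frac{.0235}{1.3674}\ge.0171$. So (B) needs $.8538+(.238+.076)w_1<w_1$, which forces $w_1>1.244$. No $w_1$ satisfies both. We therefore treat signs first, as for $S=\{0\}$.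

### 11.2 The sign is forgotten

**Step 1: the observations.** Define $O_n$ as in Section 9, with labels in place of moduli: the label $m(h)$ of a child $h$ of $v$ is revealed only if $m(h)\ge3$ (otherwise $h$ is hidden), and the labels $m(z)$ of the grandchildren are revealed together with $O_{n-1}(z)$. Let $\Lambda^n_{(m,\varepsilon)}$ be the law of $O_n(v)$ given $X_v=(m,\varepsilon)$, and $V_n(m)=\mathrm{LC}(\Lambda^n_{(m,+)},\Lambda^n_{(m,-)})$. Then $V_0\equiv1$ and $t_{2n}((m,+),(m,-))\le V_n(m)^{1/2}$. Write $v_m=V_{n-1}(m)$. As before, $V_n(m)\le2\cdot\mathrm{LC}$ of the observation through one child $h$, and the category of $h$ and the pattern of labels have the same law under $(m,\pm)$. Let $K(m,m')=P_{mm'}$ for $m\ge2$, $K(1,2)=q$, and $K(1,m')=0$ for $m'\ne2$.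

**Step 2: $X_g=(m,\pm)$ with $m\ge2$.** Revealing also $m(h)$ only increases $\mathrm{LC}$; it too has the same law under both signs. The sign of $h$ is that of $g$. If $m(h)=1$, a child of $h$ with label $1$ has a uniform sign independent of everything and gives no information, and a child with label $2$ has the sign of $h$. If $m(h)\ge2$, every child has the sign of $h$. By Lemma 3 the conditional $\mathrm{LC}$ is at most the sum of $v_{m(z)}$ over the informative children. Averaging gives $2(K^2V_{n-1})(m)$ through one child $h$, so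
$$V_n(m)\le4(K^2V_{n-1})(m)\qquad(m\ge2). \tag{15}$$

**Step 3: $X_g=(1,+)$.** Now $h$ is $(1,\pm)$ with uniform sign and total probability $2/s_1$, or $(2,+)$ with probability $q$; it is always hidden. Consider the labels $(k_1,k_2)$ of its two children.

*Both labels in $\{1,2\}$, with $n_2$ of them equal to $2$.* The weights with $m(h)=1$ and with $m(h)=2$ have ratio
$$\frac{(2/s_1)(2/s_1)^{2-n_2}(y_2/s_1)^{n_2}}{(y_2/s_1)(1/s_2)^{2-n_2}(y_2/s_2)^{n_2}}=\frac{2^{3-n_2}}{y_2}\Big(\frac{s_2}{s_1}\Big)^2=2^{3-n_2}, \tag{16}$$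
the analogue of (3). So the conditional probability of $h=(2,+)$ is $\kappa=\frac1{1+2^{3-n_2}}=\frac19,\frac15,\frac13$ for $n_2=0,1,2$. If $h=(2,+)$, both children have sign $+$.

- If $m(h)=1$ and $n_2\le1$, the signs of the two children are independent and uniform: a child of label $1$ has a fresh uniform sign, and a single child of label $2$ has the sign of $h$, which is uniform. Under $(1,-)$ everything is reflected. By Lemma 4 with $n=2$, the conditional $\mathrm{LC}$ is at most $\kappa^2(v_{k_1}+v_{k_2})$.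
- If $m(h)=1$ and $n_2=2$, the two children share one uniform sign. Lemma 4 does not apply, but this law does not depend on the sign of $g$. By joint convexity and Lemma 3, the conditional $\mathrm{LC}$ is at most $2\kappa v_2$.

*Some label equals $3$.* Then $h=(2,+)$, and the conditional $\mathrm{LC}$ is at most $v_{k_1}+v_{k_2}$.

Now average. In the first case the probability of a pattern is its weight with $m(h)=2$ divided by $\kappa$. So $n_2=0$ contributes $qP_{21}^2\cdot\frac19\cdot2v_1$; the two patterns with $n_2=1$ contribute $2qP_{21}P_{22}\cdot\frac15(v_1+v_2)$; and $n_2=2$ contributes $qP_{22}^2\cdot2v_2$. The patterns with a label $3$ contribute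
$$q\big[2P_{23}^2v_3+2P_{23}P_{21}(v_3+v_1)+2P_{23}P_{22}(v_3+v_2)\big]=q\big[2P_{23}v_3+2P_{23}(P_{21}v_1+P_{22}v_2)\big].$$
Hence
$$V_n(1)\le2q\Big\{\tfrac29P_{21}^2v_1+\tfrac25P_{21}P_{22}(v_1+v_2)+2P_{22}^2v_2+2P_{23}v_3+2P_{23}(P_{21}v_1+P_{22}v_2)\Big\}. \tag{17}$$

**Step 4: contraction.** Weights: $w_1=1$, $w_2=8$, $w_m=17\cdot3^{m-3}$ for $m\ge3$. We insert $w$ into (15) and (17), using (14).

- $m=1$: $.2922\,\{.1227+.6722+1.0105+.6392+.1036\}\le.75$.
- $m=2$: since $K(1,1)=K(3,1)=0$, $4K^2(2,1)=4P_{22}P_{21}\le4(.2513)(.7428)\le.747$. Further $4K^2(2,2)=4(P_{21}q+P_{22}^2+P_{23}P_{32})\le4(.7428\cdot.1461+.2513^2+.0188\cdot.947)\le.759$, $4K^2(2,3)=4P_{23}(P_{22}+P_{33})\le4(.0188)(.2513+.0721)\le.0244$ and $4K^2(2,4)=4P_{23}P_{34}\le5\cdot10^{-5}$. The total is at most $.747+6.072+.415+.003<7.24<8$.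
- $m=3$: the terms $m'=1,2,3$ give at most
$$4(.947)(.7428)+32(.947)(.2513+.0721)+68(.947\cdot.0188+.0721^2+.0007)\le2.82+9.81+1.62,$$
where $.0007$ bounds $P_{34}P_{43}$. Further, $K^2(3,4)=P_{34}(P_{33}+P_{44})\le6.2\cdot10^{-4}(.0721+.0104)\le5.2\cdot10^{-5}$ and $K^2(3,5)=P_{34}P_{45}\le6.2\cdot10^{-4}r^2\le7\cdot10^{-8}$, so these two terms give at most $4\cdot51\cdot5.2\cdot10^{-5}+4\cdot153\cdot7\cdot10^{-8}\le.02$. The total is less than $14.3<17$.
- $m\ge4$: first, $2(Kw)(3)\le2(.947\cdot\frac8{17}+.0721+.0019)w_3\le1.05w_3$, and $2(Kw)(k)\le2(\frac13+r+3r^2)w_k\le.69w_k$ for $k\ge4$. As $K(m,j)=0$ for $j<3$, $4(K^2w)(m)\le1.05\cdot2(Kw)(m)\le1.05\cdot.69\,w_m\le.73w_m$.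

Every ratio is at most $.91$. Since $V_0\equiv1\le w$, $V_n(m)\le(.91)^nw_m\to0$, so $t((m,+),(m,-))=0$ for all $m\ge1$.

### 11.3 The label is forgotten

By the triangle inequality $t$ depends only on labels, and in Lemma 2 it suffices to couple labels: a coupling of labels lifts to a coupling of sites, as in Section 10. The label chain goes from $1$ to $1$ and $2$ with probabilities $\frac2{s_1}$ and $q$, and from $m\ge2$ according to $P_{m\cdot}$.

**Step 1: the pair $(1,2)$.** The laws on $\{1,2,3\}$ are $(\frac2{s_1},q,0)$ and $(P_{21},P_{22},P_{23})$. We have $\frac2{s_1}\ge\frac1{s_2}=P_{21}$, since $2s_2=2+2y_2+2y_3\ge2+y_2=s_1$. So the second law dominates the first, and the monotone coupling gives $\mathbb P(Y\le1<Y')=\frac2{s_1}-P_{21}$ and $\mathbb P(Y\le2<Y')=P_{23}$. Hence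
$$t(1,2)\le2\big[(\tfrac2{s_1}-P_{21})\,t(1,2)+P_{23}\,t(2,3)\big].$$
Here $\frac2{s_1}\le\frac2{2.327}\le.8595$ and $P_{21}\ge\frac1{1.3674}\ge.7313$, so $\frac2{s_1}-P_{21}\le.1282$.

**Step 2: the pairs $(k,k+1)$, $k\ge2$.** Here (6) holds, and only $j\ge1$ occurs.

**Step 3: contraction.** With $w_k=3^{k-1}$ the ratios are:

- $k=1$: $2[.1282+3(.0188)]\le.37$.
- $k=2$: $2\big[\frac{.7428}3+\frac{.0256}{.327}+3(6.2\cdot10^{-4})\big]\le.66$, using $c_{21}=P_{21}$, $c_{22}\le1-P_{32}=\frac{y_3+y_4}{s_3}$ and $c_{23}=P_{34}$.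
- $k\ge3$: $2\big[\frac13+r+r^2+3r^2\big]\le.69$, using $c_{kk}\le\frac{y_{k+1}+y_{k+2}}{y_k}$ and $c_{k,k+1}\le\frac{y_{k+2}}{y_k}$.

By the contraction principle $t(k,k+1)=0$ for all labels $k\ge1$, so $t\equiv0$. Lemma 1 proves part (a) for $d=2$. With Section 5, part (a) holds for every $d\ge2$; with Section 10, all four measures $\tilde\mu_d^{\{0,1\}}$, $\tilde\mu_d^0$, $\mu_d^{\{0,1\}}$, $\mu_d^0$ are extremal for each $d\in\{2,\dots,7\}$. $\square$
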